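# Critical damping on a spherical cap: the Emden–Fowler equation at the Joseph–Lundgren exponent

## 1. Critical damping in dimension 82

Take $N=82$ and $p=\frac{16}{15}$, and look for radial solutions of $\Delta U+U^p=0$ in flat $\mathbb R^{82}$, that is
$$U_{rr}+\frac{81}{r}U_r+U^{16/15}=0 .$$
Try a power $U=ar^{-\mu}$. The exponents match if $\mu p=\mu+2$, so $\mu=\frac2{p-1}=30$. The coefficients match if $a\mu(\mu+1-81)+a^p=0$, i.e. $a^{1/15}=30\cdot 50=1500$. So $U^*(r)=1500^{15}r^{-30}$ is a singular solution.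

Now compare other solutions with it. Put $r=e^t$ and $U=ar^{-30}y(t)$. A short computation (done in general in Section 3) gives, for $y>0$,
$$y''+20\,y'+1500\,(y^{16/15}-y)=0 .$$
The singular solution is $y\equiv1$. Linearize, $y=1+z$: since $1500\cdot\frac1{15}=100$,
$$z''+20z'+100z=0,\qquad \lambda^2+20\lambda+100=(\lambda+10)^2 .$$
This is a critically damped oscillator. Its solutions $(\alpha_1+\alpha_2t)e^{-10t}$ vanish at most once unless they are identically zero. Two neighboring exponents show the other regimes.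

* $p=\frac{17}{16}$, $\mu=32$: the linearization is $z''+16z'+96z=0$, with discriminant $256-384<0$. It is underdamped: $z$ vanishes infinitely often.
* $p=\frac{15}{14}$, $\mu=28$: it is $z''+24z'+104z=0$, with discriminant $576-416>0$. It is overdamped.

So $p=\frac{16}{15}$ is the exponent at which solutions of the linearization stop oscillating. In flat space nothing else can happen, because the equation in $t$ has constant coefficients.

Put the same equation on a sphere. Near the pole the sphere looks flat, but the coefficients now depend on $t$. A critically damped oscillator has no safety margin. Can curvature make it cross its equilibrium several times? This is what the question below comes down to.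

## 2. Caps, the map $\Theta(\Gamma)$, and a conjecture

Let $N\ge3$ and let $\mathbb S^N\subset\mathbb R^{N+1}$ be the unit sphere, with $\theta$ the geodesic distance from the North Pole and $S_\Theta$ the cap $\{\theta<\Theta\}$, $0<\Theta<\pi$. Radial solutions of $\Delta_{\mathbb S^N}U+U^p=0$, $U>0$ in $S_\Theta$, $U=0$ on $\partial S_\Theta$, correspond to solutions of
$$(\mathrm{EFODE})\qquad U_{\theta\theta}+(N-1)\frac{\cos\theta}{\sin\theta}U_\theta+U^p=0\ \ (0<\theta<\Theta),\qquad U(\Theta)=0,\qquad U>0\ \ (0\le\theta<\Theta).$$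

**Regular solutions.** A solution is *regular* if it is bounded near $\theta=0$; equivalently $U(0)=\Gamma\in(0,\infty)$ and $U_\theta(0)=0$. For $\Gamma>0$ let $U(\cdot;\Gamma)$ solve
$$U_{\theta\theta}+(N-1)\frac{\cos\theta}{\sin\theta}U_\theta+|U|^{p-1}U=0\quad(0<\theta<\pi),\qquad U(0)=\Gamma,\ U_\theta(0)=0,$$
and let $\Theta(\Gamma)$ be its first positive zero. The regular solutions of (EFODE) are exactly the restrictions of $U(\cdot;\Gamma)$ to $[0,\Theta(\Gamma)]$, with $\Theta=\Theta(\Gamma)$. For a given $\Theta$ we are therefore counting solutions $\Gamma$ of $\Theta(\Gamma)=\Theta$.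

**Exponents.** Put $p_{\rm S}=\frac{N+2}{N-2}$ and, for $N\ge11$,
$$p_{\rm JL}=1+\frac4{N-4-2\sqrt{N-1}},$$
the Joseph–Lundgren exponent; $p_{\rm JL}>p_{\rm S}$ for $N\ge11$. For $N=82$ we get $p_{\rm S}=\frac{84}{80}=\frac{21}{20}$ and $p_{\rm JL}=1+\frac4{60}=\frac{16}{15}$, the critically damped exponent of Section 1.

The following facts are known for $N\ge3$ and $p>p_{\rm S}$, and we take them as given. Here $\mu=\frac2{p-1}$ and $a=\{\mu(N-2-\mu)\}^{\mu/2}$.

* (i) $\Theta(\Gamma)$ is a $C^1$ function of $\Gamma\in(0,\infty)$ with $0<\Theta(\Gamma)<\pi$.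
* (ii) $\Theta(\Gamma)\to\pi$ as $\Gamma\downarrow0$, and $\Theta'(\Gamma)<0$ for all sufficiently small $\Gamma>0$.
* (iii) There is $\Theta^*\in(0,\pi)$ such that (EFODE) with $\Theta=\Theta^*$ has a singular solution $U^*\in C^2(0,\Theta^*]$ with
$$U^*(\theta)=a\left(\cos\tfrac\theta2\right)^{-(N-2)}\left(2\tan\tfrac\theta2\right)^{-\mu}(1+o(1))\quad(\theta\downarrow0),$$
and $\Theta(\Gamma)\to\Theta^*$ as $\Gamma\to\infty$.
* (iv) If $p_{\rm S}<p<p_{\rm JL}$, then $\Theta(\Gamma)$ oscillates infinitely many times around $\Theta^*$ as $\Gamma\to\infty$.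

**Conjecture.** Suppose that $N\ge11$. If $p\ge p_{\rm JL}$, then $\Theta(\Gamma)$ is strictly decreasing on $0<\Gamma<\infty$, and (EFODE) has no regular solution for $\Theta\in(0,\Theta^*]$.

The problem comes from Atsushi Kosaka and Yasuhito Miyamoto, "The Emden-Fowler equation on a spherical cap of $\mathbb S^N$", arXiv:1912.11239 (2019). We shall see that the conjecture is false. The proof uses only (i)–(iii).

For radial $\varphi$ with compact support in $(0,\Theta^*)$ put
$$Q_p(\varphi)=\int\big(\varphi_\theta^2-p(U^*)^{p-1}\varphi^2\big)(\sin\theta)^{N-1}\,d\theta .$$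
This is the quadratic form of the linearization at $U^*$.

**Condition $(M_k)$.** There are $k$ pairwise disjoint open intervals $I_1,\dots,I_k$ with compact closures in $(0,\Theta^*)$ and functions $\varphi_i\in H^1_0(I_i)$ with $Q_p(\varphi_i)<0$.

**Theorem A.** Let $N\ge3$ and $p>p_{\rm S}$. If $(M_k)$ holds with $k\ge2$, then

* (EFODE) with $\Theta=\Theta^*$ has at least $k-1$ regular solutions;
* $\Theta(\Gamma)<\Theta^*$ for some $\Gamma$;
* $\Theta(\cdot)$ is not strictly decreasing, and $\Theta'$ has at least $k-1$ zeros.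

**Theorem B.** If $N\ge82$ and $p=p_{\rm JL}$, then $(M_2)$ holds. Hence $\Theta(\Gamma)$ is not strictly decreasing, and (EFODE) has regular solutions for $\Theta=\Theta^*$ and for some $\Theta<\Theta^*$.

**Theorem C.**

* (a) For every $N\ge82$ there is $\varepsilon_N>0$ such that all conclusions of Theorem B hold for $p\in[p_{\rm JL},p_{\rm JL}+\varepsilon_N)$.
* (b) For $p=p_{\rm JL}(N)$ the number of regular solutions of (EFODE) with $\Theta=\Theta^*$ is at least $\frac1{12}N^{3/8}$ for all large $N$.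

The conjecture concerns all $N\ge11$ and all $p\ge p_{\rm JL}$, so Theorem B disproves it. The cases $11\le N\le81$, and $p$ far above $p_{\rm JL}$, are not decided here.

## 3. The logarithmic coordinate

Let
$$t=\log\tan\tfrac\theta2\in\mathbb R,\quad \tau=e^{2t}=\tan^2\tfrac\theta2,\quad s=\sin\theta,\quad c=\cos\theta=\frac{1-\tau}{1+\tau},\quad \sigma=s^2=\frac{4\tau}{(1+\tau)^2}.$$
From now on a prime on a function of $t$ is $\frac d{dt}=s\frac d{d\theta}$ (only in $\Theta'$ does it mean $\frac{d}{d\Gamma}$). Thus $s'=sc$, $c'=-\sigma$, $\tau'=2\tau$, and $\sigma\le4e^{2t}$. The pole is $t=-\infty$. Put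
$$\beta=N-2-2\mu,\qquad m=\mu(N-2-\mu)=a^{p-1},\qquad \kappa=m+\mu=\mu(N-1-\mu).$$
Here $\beta>0$, because $p>p_{\rm S}$ means $\mu<\frac{N-2}2$.

**The equation for $y$.** The purpose is to divide out the singular power, as in Section 1. Since $U'=sU_\theta$ and $U''=s^2U_{\theta\theta}+scU_\theta$,
$$s^2\big(U_{\theta\theta}+(N-1)\cot\theta\,U_\theta\big)=U''+(N-2)cU'.$$
Write $U=a\,s^{-\mu}y$. From $(s^{-\mu})'=-\mu c\,s^{-\mu}$ and $(s^{-\mu})''=(\mu^2c^2+\mu\sigma)s^{-\mu}$,
$$\frac{U''+(N-2)cU'}{as^{-\mu}}=y''+(N-2-2\mu)cy'+\big(\mu^2c^2+\mu\sigma-(N-2)\mu c^2\big)y=y''+\beta cy'-my+\kappa\sigma y,$$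
because $-mc^2+\mu\sigma=-m+(m+\mu)\sigma$. Also $s^2|U|^{p-1}U/(as^{-\mu})=a^{p-1}s^{2-\mu(p-1)}|y|^{p-1}y=m|y|^{p-1}y$. So the equation for $U$ is equivalent to
$$y''+\beta c\,y'+m(|y|^{p-1}y-y)+\kappa\sigma y=0. \tag{1}$$

All solutions are global: for $e=\frac12U_\theta^2+\frac{|U|^{p+1}}{p+1}$ we have $e_\theta=-(N-1)\cot\theta\,U_\theta^2$, so $|e_\theta|\le2(N-1)|\cot\theta|e$, and by Gronwall $e$ stays bounded on compact subsets of $(0,\pi)$. In particular we extend $U^*$ to $(0,\pi)$ as a solution of the equation with $|U|^{p-1}U$, and let $y^*$ be the corresponding solution of (1) on $\mathbb R$. Since $s=2\tan\frac\theta2\cos^2\frac\theta2$, fact (iii) says precisely that $y^*\to1$ as $t\to-\infty$.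

**The equation for $X$.** The logarithm of $y$ turns the potential of the linearization into a plain exponential. Where $y>0$ put $X=-(p-1)\log y$, so $y=e^{-\mu X/2}$ and $y^{p-1}=e^{-X}$. Then $y'/y=-\frac\mu2X'$ and $y''/y=-\frac\mu2X''+\frac{\mu^2}4X'^2$. Let $B=\frac{2m}\mu=2(N-2-\mu)$, so $\frac{2\kappa}\mu=B+2$. Dividing (1) by $-\frac\mu2y$ gives
$$X''+\beta cX'+B(1-e^{-X})=(B+2)\sigma+\tfrac\mu2X'^2. \tag{2}$$

**The quadratic form.** We remove the weight from $Q_p$. Let $\nu=\frac{N-2}2$, $H=\nu^2$, $n=\nu^2+\nu=\frac{N(N-2)}4$, and $\varphi=s^{-\nu}\zeta$. Since $\varphi_\theta=s^{-1-\nu}(\zeta'-\nu c\zeta)$ and $d\theta=s\,dt$,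
$$\varphi_\theta^2s^{N-1}d\theta=(\zeta'-\nu c\zeta)^2dt,\qquad p(U^*)^{p-1}\varphi^2s^{N-1}d\theta=pm\,e^{-X}\zeta^2dt,$$
with $X$ belonging to $y^*$. Integrating $-\nu c(\zeta^2)'$ by parts, $\int(\zeta'-\nu c\zeta)^2dt=\int\big(\zeta'^2+(\nu^2c^2-\nu\sigma)\zeta^2\big)dt$, and $\nu^2c^2-\nu\sigma=H-n\sigma$. Hence
$$Q_p(\varphi)=\int(\zeta'^2-V\zeta^2)\,dt,\qquad V=pm\,e^{-X}-H+n\sigma. \tag{3}$$

**Example for $(M_k)$.** Suppose $V\ge\lambda^2>0$ on a bounded $t$-interval of length greater than $k\pi/\lambda$ whose closure corresponds to a compact subset of $(0,\Theta^*)$. Then $(M_k)$ holds: the interval contains $k$ disjoint intervals $(t_i,t_i+\ell)$ with $\ell>\pi/\lambda$, and $\zeta=\sin\frac{\pi(t-t_i)}\ell$ gives $\int(\zeta'^2-V\zeta^2)dt\le\big(\frac{\pi^2}{\ell^2}-\lambda^2\big)\frac\ell2<0$.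

**Which exponents oscillate at the pole.** As $t\to-\infty$ we have $X\to0$, $\sigma\to0$, so $V\to pm-H$. Now $pm=(\mu+2)(N-2-\mu)$, and $(\mu+2)(N-2-\mu)=\frac{(N-2)^2}4$ has the roots $\mu=\frac{N-4}2\pm\sqrt{N-1}$. For $N\ge11$ the smaller root is the value of $\mu$ at $p_{\rm JL}$; the larger root exceeds $\frac{N-2}2$, the value at $p_{\rm S}$. Hence for $p>p_{\rm S}$: $pm>H$ if $p<p_{\rm JL}$, $pm=H$ if $p=p_{\rm JL}$, $pm<H$ if $p>p_{\rm JL}$. For $p<p_{\rm JL}$ the example gives $(M_k)$ for every $k$, and Theorem A then gives infinitely many solutions of $\Theta(\Gamma)=\Theta^*$, in agreement with (iv).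

## 4. The sign of the potential near the pole

Suppose we want to prove the conjecture at $p=p_{\rm JL}$. The natural plan is to show that $V\le0$ near the pole. Then $\int(\zeta'^2-V\zeta^2)dt\ge0$ for all $\zeta$ supported there, and no negative direction of $Q_p$ is found there. In flat space this is exactly what happens: there $V\equiv pm-H=0$. This plan stops at the first-order correction, as we now compute for $N=82$.

Here $\mu=30$, $\beta=20$, $B=100$, $H=pm=1600$, $n=\frac{82\cdot80}4=1640$. Insert $X\approx x\tau$ in (2) and keep the terms of order $\tau$, with $X'\approx2x\tau$, $X''\approx4x\tau$, $\sigma\approx4\tau$: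
$$4x+40x+100x=102\cdot4,\qquad x=\frac{408}{144}=\frac{17}6 .$$
(The computation is formal here; Section 8 justifies it.) Then
$$V=n\sigma-H(1-e^{-X})\approx\big(4\cdot1640-1600\cdot\tfrac{17}6\big)\tau=\tfrac{6080}3\,\tau>0 .$$
The potential is positive, of size about $\frac{1520}3\,\sigma\approx 506.7\,\theta^2$.

Positivity alone is not enough to refute anything: Theorem A needs *two* disjoint intervals, and $V\to0$ at the pole, so there must be enough room. Suppose $V\approx v\sigma$ with $v=506.7$. In Section 9 we shall see that in the variable $\theta$ the corresponding oscillator is $u_{\theta\theta}+(v+\frac1{4\theta^2})u=0$, with solution $\sqrt\theta J_0(\sqrt v\,\theta)$. Its second zero is at $\theta=5.52/22.5\approx0.245$, where $\tau\approx0.015$ and $X\approx0.043$. The approximation looks trustworthy there. So we should try to *disprove* the conjecture, by making this computation rigorous up to some explicit $\tau_0$.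

One warning about precision. The two terms in $V$ nearly cancel: to first order $V>0$ requires the coefficient of $\tau$ in $X$ to be less than $\frac{4n}H=\frac{4N}{N-2}$, which is $4.1$ for $N=82$, and for large $N$ both $\frac{4N}{N-2}$ and the true coefficient tend to $4$ (formula in Section 8). An estimate $X=O(\tau)$ with an unspecified constant therefore gives nothing. We subtract the exact first-order term and control the rest with explicit constants.

The plan is: (a) facts about $y^*$ near the pole and convergence $U(\cdot;\Gamma)\to U^*$ (Sections 5 and 6); (b) counting the zeros of $U(\cdot;\Gamma)-U^*$, which gives Theorem A (Section 7); (c) the explicit estimate (Sections 8 and 9).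

## 5. A damped oscillator with forcing, and uniqueness of the singular profile

**Energy inequality.** We need a decay estimate for $w''+\gamma w'+Bw=R$ where $\frac\beta2\le\gamma(t)\le\beta$ and $\beta,B>0$ are constants. The plain energy only controls $w'$, so we add a small cross term:
$$F=\tfrac12w'^2+\tfrac B2w^2+\delta ww',\qquad \delta=\min\Big\{\tfrac{\sqrt B}2,\ \tfrac\beta4\Big(1+\tfrac{\beta^2}{2B}\Big)^{-1}\Big\}.$$
Since $|\delta ww'|\le\frac\delta{2\sqrt B}(w'^2+Bw^2)\le\frac14(w'^2+Bw^2)$,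
$$\tfrac14(w'^2+Bw^2)\le F\le\tfrac34(w'^2+Bw^2). \tag{4}$$
Inserting $w''=R-\gamma w'-Bw$,
$$F'=-(\gamma-\delta)w'^2-\delta Bw^2-\delta\gamma ww'+(w'+\delta w)R .$$
Here $\delta\gamma|ww'|\le\frac{\delta B}2w^2+\frac{\delta\beta^2}{2B}w'^2$, and $\gamma-\delta-\frac{\delta\beta^2}{2B}\ge\frac\beta2-\frac\beta4=\frac\beta4$. Also $|w'+\delta w|\le|w'|+\frac{\sqrt B}2|w|\le C\sqrt F$ by (4). With $\eta=\frac49\min\{\frac\beta4,\frac\delta2\}$ we get, again by (4),
$$F'\le-\tfrac\beta4w'^2-\tfrac{\delta B}2w^2+C\sqrt F\,|R|\le-3\eta F+C\sqrt F\,|R| .$$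
By Young's inequality $C\sqrt F|R|\le\eta F+\frac{C^2}{4\eta}R^2$, so with a new constant $C$
$$F'\le-2\eta F+CR^2, \tag{5}$$
where $C$ and $\eta$ can be chosen uniformly for $(\beta,B)$ in compact subsets of $(0,\infty)^2$.

**Lemma 1.** Let $p>p_{\rm S}$ and let $y$ solve (1) near $-\infty$ with $y\to1$ as $t\to-\infty$.

* (a) There are $T,C$, uniform for $p$ in compact subsets of $(p_{\rm S},\infty)$, with $y>0$ and $|X|+|X'|\le Ce^{2t}$ for $t\le-T$.
* (b) Such a $y$ is unique.

*Proof.* **Step 1: $X,X'\to0$.** This step turns convergence of $y$ into convergence of $y'$. By (1), $(s^\beta y')'=s^\beta h$ with $h=m(y-|y|^{p-1}y)-\kappa\sigma y\to0$. As $s^\beta$ is integrable at $-\infty$, $s^\beta y'$ has a limit $L$ there. If $L\neq0$, then $y'$ has constant sign and $|y'|\ge\mathrm{const}\cdot e^{-\beta t}$ near $-\infty$, so $y$ is unbounded, which is false. So $L=0$ and $|y'|\le s^{-\beta}\int_{-\infty}^ts^\beta|h|$. Where $c\ge\frac12$ we have $(s^\beta)'=\beta cs^\beta\ge\frac\beta2s^\beta$,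 so $\int_{-\infty}^ts^\beta\le\frac2\beta s^\beta$ and $|y'|\le\frac2\beta\sup_{(-\infty,t]}|h|\to0$. Hence $X,X'\to0$.

**Step 2: part (a).** The purpose is a quantitative rate with uniform constants. Let $c\ge\frac12$ for $t\le-T_0$. By (2), $w=X$ satisfies $w''+\beta cw'+Bw=R$ with
$$R=B(X-1+e^{-X})+(B+2)\sigma+\tfrac\mu2X'^2 ,$$
and (5) applies with $\gamma=\beta c$. If $F\le\varepsilon_0$ with $\varepsilon_0$ small, then $|X|\le1$, so $|X-1+e^{-X}|\le CX^2$ and $R^2\le C\sigma^2+CF^2$; decreasing $\varepsilon_0$ we absorb the last term and obtain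
$$F'\le-\eta F+C\sigma^2 .$$
Since $F\to0$ at $-\infty$ and $\sigma\le4e^{2t}$, integrating $(e^{\eta t}F)'\le16Ce^{(\eta+4)t}$ gives $F(t)\le C'e^{4t}$ as long as $t\le-T_0$, $y>0$ and $F\le\varepsilon_0$ on $(-\infty,t]$. Choose $T\ge T_0$ with $C'e^{-4T}<\varepsilon_0$. Let $t_1\le-T$ be the supremum of the $t\le-T$ such that $y>0$ and $F\le\varepsilon_0$ on $(-\infty,t]$; such $t$ exist by Step 1. On $(-\infty,t_1)$ the function $X$ is bounded, so $y(t_1)>0$, and $F(t_1)\le C'e^{-4T}<\varepsilon_0$. If $t_1<-T$, continuity would let us continue beyond $t_1$, a contradiction. So $t_1=-T$, and (4) turns $F\le C'e^{4t}$ into the claim. All constants are uniform in $p$ on compact subsets of $(p_{\rm S},\infty)$.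

**Step 3: part (b).** For two solutions let $w=X_1-X_2$. Subtracting the equations (2),
$$w''+\beta cw'+Bw=R,\qquad R=B(w-e^{-X_2}+e^{-X_1})+\tfrac\mu2(X_1'^2-X_2'^2).$$
With $f(x)=x+e^{-x}$ the first bracket is $f(X_1)-f(X_2)$, and $|f'(x)|=|1-e^{-x}|\le Ce^{2t}$ between $X_1$ and $X_2$ by (a). So $|R|\le Ce^{2t}(|w|+|w'|)$ and $R^2\le Ce^{4t}F$. By (5), $F'\le-\eta F$ for $t\le-T'$, that is, $F(t)\ge e^{\eta(t'-t)}F(t')$ for $t<t'\le-T'$. Let $t\to-\infty$: the left side tends to $0$, so $F(t')=0$. Thus $w=0$ near $-\infty$, and uniqueness for the ODE gives the claim. $\square$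

## 6. Convergence to $U^*$ as $\Gamma\to\infty$

**Lemma 2.** Let $p>p_{\rm S}$. As $\Gamma\to\infty$, $U(\cdot;\Gamma)\to U^*$ in $C^1_{loc}(0,\pi)$.

The picture is that of Section 1: on the scale $\Gamma^{-1/\mu}$ the solution looks flat and relaxes to $y=1$; then it stays near $y=1$ until the curvature becomes visible; then it must follow $y^*$, by uniqueness.

*Proof.* **Step 1: the inner region.** This step identifies the limit on the small scale. Let $\lambda=\Gamma^{-1/\mu}$, so $\Gamma^{p-1}\lambda^2=1$, and $v(r)=\Gamma^{-1}U(\lambda r;\Gamma)$. From $(s^{N-1}U_\theta)_\theta=-s^{N-1}|U|^{p-1}U$,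
$$v(r)=1-\int_0^r\!\int_0^\rho\Big(\frac{\sin\lambda z}{\sin\lambda\rho}\Big)^{N-1}|v|^{p-1}v(z)\,dz\,d\rho .$$
For $\lambda r\le\frac\pi2$ the energy $\frac12v_r^2+\frac{|v|^{p+1}}{p+1}$ is nonincreasing and starts at $\frac1{p+1}$, so $|v|\le1$. The kernel is at most $1$, so $|v_r(r)|\le r$, and the equation $v_{rr}=-(N-1)\lambda\cot(\lambda r)v_r-|v|^{p-1}v$ with $\lambda\cot(\lambda r)\le\frac1r$ gives $|v_{rr}|\le N$. By Arzelà–Ascoli, along sequences $\lambda\to0$, $v$ converges in $C^1[0,M']$ for each $M'$, and by dominated convergence the limit $v_0$ satisfies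
$$v_0(r)=1-\int_0^r\!\int_0^\rho\Big(\frac z\rho\Big)^{N-1}|v_0|^{p-1}v_0(z)\,dz\,d\rho,\qquad |v_0|\le1 .$$
The difference $w$ of two such functions satisfies $|w(r)|\le p\int_0^r\int_0^\rho|w|$, so $w=0$ by Gronwall. Thus $v\to v_0$ in $C^1[0,M']$ for the whole family, where $v_0$ solves $v_0''+\frac{N-1}rv_0'+|v_0|^{p-1}v_0=0$, $v_0(0)=1$, $v_0'(0)=0$ (primes in $r$).

**Step 2: the flat profile tends to the flat singular solution.** Let $\omega(x)=a^{-1}e^{\mu x}v_0(e^x)$. The computation of (1) with $r=e^x$ in place of $s$ (so $c=1$, $\sigma=0$) gives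
$$\omega''+\beta\omega'+m(|\omega|^{p-1}\omega-\omega)=0,\qquad(\omega,\omega')\to(0,0)\text{ as }x\to-\infty .$$
Let
$$E(y,y')=\tfrac12y'^2+m\Big(\frac{|y|^{p+1}}{p+1}-\frac{y^2}2\Big).$$
Along $\omega$ we have $\frac{dE}{dx}=-\beta\omega'^2$ and $E\to0$ at $-\infty$. As $\omega$ is not constant near $-\infty$, $E<0$ everywhere. Where $\omega=0$ we would have $E=\frac12\omega'^2\ge0$; so $\omega$ never vanishes, and $\omega>0$. For $x\ge x_0$ we have $E\le E(x_0)<0$; the set $\{E\le E(x_0)\}$ is compact and does not meet $\{y=0\}$. So the orbit stays in a compact subset of $\{y>0\}$, and by LaSalle's principle its $\omega$-limit set consists of equilibria with $y>0$. The only one is $(1,0)$. Hence $(\omega,\omega')\to(1,0)$ as $x\to\infty$.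

**Step 3: transfer to $y_\Gamma$.** Let $y_\Gamma$ correspond to $U(\cdot;\Gamma)$. Since $\Gamma=\lambda^{-\mu}$,
$$y_\Gamma=a^{-1}(s/\lambda)^\mu v(\theta/\lambda),\qquad y_\Gamma'=a^{-1}(s/\lambda)^\mu\big[\mu c\,v+(s/\lambda)v_r\big],$$
with $v,v_r$ evaluated at $\theta/\lambda$. At $t=x+\log\frac\lambda2$, i.e. $\tan\frac\theta2=\frac\lambda2e^x$, both $\theta/\lambda$ and $s/\lambda$ tend to $e^x$, and $c\to1$, uniformly for $x\le M$. So $(y_\Gamma,y_\Gamma')(x+\log\frac\lambda2)\to(\omega,\omega')(x)$ uniformly for $x\le M$, for every $M$.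

**Step 4: trapping near $y=1$.** The purpose is to keep $y_\Gamma$ near $1$ on a range of $t$ that ends at a point independent of $\Gamma$. On $\{y>0\}$ the function $\frac{y^{p+1}}{p+1}-\frac{y^2}2$ has its only minimum at $y=1$, so $E$ has there a strict minimum $e_0$ at $(1,0)$. Given $\rho\in(0,\frac12)$ let $e_\rho>e_0$ be the minimum of $E$ on the circle of radius $\rho$ around $(1,0)$. The component $K_\rho$ of $\{E<e_\rho\}$ that contains $(1,0)$ does not meet this circle, so it lies in the $\rho$-ball; in particular $0<y\le2$ on it. Along a solution of (1), where $c\ge\frac12$ and $0<y\le2$,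
$$E'=-\beta cy'^2-\kappa\sigma yy'\le\frac{\kappa^2\sigma^2y^2}{4\beta c}\le\frac{2\kappa^2\sigma^2}\beta ,$$
and as $\sigma^2\le16e^{4t}$, $E$ increases by at most $8\kappa^2e^{-4T}/\beta$ up to $t=-T$. Choose $T_\rho$ so that $c\ge\frac12$ for $t\le-T_\rho$ and this increase is less than $\frac13(e_\rho-e_0)$ for $T=T_\rho$. By Step 2 choose $M$ so that $(\omega,\omega')(M)\in K_\rho$ with $E<e_0+\frac14(e_\rho-e_0)$. By Step 3, for $\Gamma$ large, at $t_M=M+\log\frac\lambda2$ the point $(y_\Gamma,y_\Gamma')$ lies in $K_\rho$ with $E<e_0+\frac12(e_\rho-e_0)$. While the orbit is in $K_\rho$ and $t\le-T_\rho$, $E<e_0+\frac56(e_\rho-e_0)<e_\rho$; to leave $K_\rho$ it would have to reach $E=e_\rho$. So it stays in $K_\rho$ on $[t_M,-T_\rho]$, and $|y_\Gamma-1|,|y_\Gamma'|\le\rho$ there. Note that $T_\rho$ does not depend on $\Gamma$, while $t_M\to-\infty$ as $\Gamma\to\infty$.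

**Step 5: the limit.** Let $\Gamma_j\to\infty$. By Step 4 the data $(y_{\Gamma_j},y_{\Gamma_j}')$ at $t=-T_{1/4}$ are bounded, so they converge along a subsequence. All solutions of (1) are global, so by continuous dependence $y_{\Gamma_j}\to\tilde y$ in $C^1_{loc}(\mathbb R)$, with $\tilde y$ a solution of (1). For every $\rho\in(0,\frac12)$ and every fixed $t\le-T_\rho$ we have $t\ge t_M$ for large $j$, hence $|\tilde y(t)-1|\le\rho$. So $\tilde y\to1$ at $-\infty$, and $\tilde y=y^*$ by Lemma 1(b). The limit does not depend on the subsequence, which proves the lemma. $\square$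

## 7. Crossings with the singular solution: proof of Theorem A

Let $D=U(\cdot;\Gamma)-U^*$. At the smaller of the two zeros $\Theta(\Gamma),\Theta^*$, the sign of $D$ says which of them is smaller. So the parity of the number of crossings before that point decides the sign of $\Theta(\Gamma)-\Theta^*$, and a change in the number of crossings forces $\Theta(\Gamma)=\Theta^*$ on the way. We show that this number is $1$ for small $\Gamma$ and at least $k$ for large $\Gamma$.

**Preparations.** (1) $U(\cdot;\Gamma)$ is strictly decreasing on $[0,\Theta(\Gamma)]$, since $(s^{N-1}U_\theta)_\theta=-s^{N-1}U^p<0$ on $(0,\Theta(\Gamma))$. On $[0,\frac\pi2]$ the energy $e$ of Section 3 is nonincreasing, so $|U|\le\Gamma$ there.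

(2) $(U,U_\theta)$ depends continuously on $\Gamma$, uniformly on compact subsets of $[0,\pi)$. On $[0,\frac\pi2]$, $U(\theta)=\Gamma-\int_0^\theta\int_0^\rho(\frac{\sin z}{\sin\rho})^{N-1}|U|^{p-1}U\,dz\,d\rho$ with kernel at most $1$, so for two values of $\Gamma$ in a bounded set the function $g(\theta)=\sup_{[0,\theta]}|U(\cdot;\Gamma_1)-U(\cdot;\Gamma_2)|$ satisfies $g(\theta)\le|\Gamma_1-\Gamma_2|+C\int_0^\theta g$; Gronwall gives the claim for $U$, and the formula for $U_\theta$ gives it for $U_\theta$. Beyond $\frac\pi2$ use continuous dependence for the regular ODE.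

(3) $U^*_\theta<0$ on $(0,\Theta^*]$. Indeed $s^{N-1}U^*_\theta$ is strictly decreasing on $(0,\Theta^*]$, so it has a limit in $(-\infty,\infty]$ at $0$. A nonzero limit would make $|U^*_\theta|\ge C\theta^{-(N-1)}$ near $0$ with constant sign, hence $|U^*|\ge C\theta^{-(N-2)}$ with some $C>0$, which contradicts $U^*\sim a\theta^{-\mu}$ because $\mu<N-2$. So the limit is $0$ and $U^*_\theta<0$.

(4) Put $M(\Gamma)=\min\{\Theta(\Gamma),\Theta^*\}$,
$$Z(\Gamma)=\#\{\text{zeros of }D\text{ in }(0,M(\Gamma))\},\qquad S=\{\Gamma:\Theta(\Gamma)=\Theta^*\}.$$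
Zeros of $D$ in $(0,\pi)$ are simple: a double zero would give $U(\cdot;\Gamma)\equiv U^*$, which is unbounded at $0$. For $\Gamma$ in a bounded set, $D<0$ on a fixed interval $(0,\epsilon_1]$, because there $U\le\Gamma<U^*$. So $Z$ is finite.

**Step 1: away from $S$, $Z$ is locally constant and its parity is known.** Let $\Gamma_0\notin S$. If $\Theta(\Gamma_0)<\Theta^*$ then $D(M(\Gamma_0))=-U^*(\Theta(\Gamma_0))<0$; if $\Theta(\Gamma_0)>\Theta^*$ then $D(M(\Gamma_0))=U(\Theta^*;\Gamma_0)>0$. In both cases $D$ has no zero near $M(\Gamma_0)$. As the zeros are simple and $(U,U_\theta)$ and $M$ are continuous in $\Gamma$ (fact (i) for $M$), $Z$ is constant near $\Gamma_0$. Since $D<0$ near $0$ and $D$ changes sign at each zero: $Z$ is odd if $\Theta(\Gamma)>\Theta^*$, and even if $\Theta(\Gamma)<\Theta^*$.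

**Step 2: at a point of $S$, $Z$ changes by at most one.** Let $\Gamma_0\in S$ and $z=Z(\Gamma_0)$. Here $D$ has a simple zero at $\Theta^*$. Choose $\rho>0$ so small that $[\Theta^*-\rho,\Theta^*+\rho]\subset(0,\pi)$ and, for $\Gamma=\Gamma_0$, $D_\theta\ne0$ on this interval. Then for all $\Gamma$ near $\Gamma_0$: $|M(\Gamma)-\Theta^*|<\rho$, $D$ is strictly monotone on $[\Theta^*-\rho,\Theta^*+\rho]$, $D(\Theta^*-\rho)\ne0$, and $D$ has exactly $z$ zeros in $(0,\Theta^*-\rho]$. At most one more zero lies in $(\Theta^*-\rho,M(\Gamma))$, so $Z(\Gamma)\in\{z,z+1\}$. If also $\Gamma\in S$, then the only zero in $[\Theta^*-\rho,\Theta^*+\rho]$ is $\Theta^*=M(\Gamma)$ itself, which is not counted, so $Z(\Gamma)=z$.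

**Step 3: $Z(\Gamma)=1$ for small $\Gamma$.** By (ii), $\Theta(\Gamma)>\Theta^*$, so $M=\Theta^*$. At a zero of $D$ in $(0,\Theta^*)$ we have $U^*(\theta)=U(\theta;\Gamma)\le\Gamma$, so $\theta\in[\theta_\Gamma,\Theta^*]$ where $U^*(\theta_\Gamma)=\Gamma$, and $\theta_\Gamma\to\Theta^*$ as $\Gamma\downarrow0$. On this interval, for small $\Gamma$, $U^*_\theta\le\frac12U^*_\theta(\Theta^*)<0$, while $|U_\theta|\le s^{1-N}\int_0^\theta s^{N-1}\Gamma^p=O(\Gamma^p)$. So $D_\theta>0$ there. Since $D(\theta_\Gamma)=U(\theta_\Gamma;\Gamma)-\Gamma<0$ and $D(\Theta^*)=U(\Theta^*;\Gamma)>0$, there is exactly one zero.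

**Step 4: $Z(\Gamma)\ge k$ for large $\Gamma$.** Each interval of $(M_k)$ must contain a crossing. As $\Theta(\Gamma)\to\Theta^*$, $\bigcup\overline{I_i}\subset(0,M(\Gamma))$ for large $\Gamma$. On $(0,M(\Gamma))$ both functions are positive and
$$D_{\theta\theta}+(N-1)\cot\theta\,D_\theta+W_\Gamma D=0,\qquad W_\Gamma=p\int_0^1(U^*+hD)^{p-1}dh .$$
By Lemma 2, $W_\Gamma\to p(U^*)^{p-1}$ uniformly on $\bigcup\overline{I_i}$, so $\int(\varphi_{i,\theta}^2-W_\Gamma\varphi_i^2)s^{N-1}d\theta<0$ for large $\Gamma$ and all $i$. Suppose $D$ had no zero in $I_i$. Any Lipschitz $\varphi$ with compact support in $I_i$ can be written $\varphi=D\chi$. Then $\varphi_\theta^2=D_\theta(D\chi^2)_\theta+D^2\chi_\theta^2$, and testing the equation of $D$ with $D\chi^2$ gives $\int D_\theta(D\chi^2)_\theta s^{N-1}d\theta=\int W_\Gamma D^2\chi^2s^{N-1}d\theta$. So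
$$\int(\varphi_\theta^2-W_\Gamma\varphi^2)s^{N-1}d\theta=\int D^2\chi_\theta^2s^{N-1}d\theta\ge0 .$$
By density this holds on $H^1_0(I_i)$, a contradiction for $\varphi_i$. So $D$ vanishes in each $I_i$, and the $I_i$ are disjoint.

**Step 5: at least $k-1$ regular solutions at $\Theta^*$.** If $S$ is infinite there is nothing to prove. If $S$ has $r$ elements, then $Z$ is constant on each of the $r+1$ components of $(0,\infty)\setminus S$ by Step 1. At a point of $S$ with $Z=z$, both neighboring values lie in $\{z,z+1\}$ by Step 2, so they differ by at most $1$. The first value is $1$ and the last is at least $k$, so $k\le1+r$. Thus $\#S\ge k-1\ge1$ in all cases, and different $\Gamma\in S$ give different solutions.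

**Step 6: $\Theta(\Gamma)<\Theta^*$ for some $\Gamma$.** Touching $\Theta^*$ from above would not be enough, so we use parity. Suppose $\Theta\ge\Theta^*$ everywhere. Put $\hat Z=Z$ off $S$, and at points of $S$ with $Z=z$ let $\hat Z$ be the odd element of $\{z,z+1\}$. Off $S$ we have $\Theta>\Theta^*$, so $Z$ is odd. Then $\hat Z$ is locally constant: off $S$ by Step 1 ($S$ is closed). Near $\Gamma_0\in S$, a point off $S$ has odd $Z\in\{z,z+1\}$, and a point of $S$ has the same $z$, so $\hat Z$ takes the same value in all cases. So $\hat Z$ is constant on $(0,\infty)$, equal to $1$ by Step 3. But $\hat Z\ge Z\ge k\ge2$ for large $\Gamma$, a contradiction.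

**Step 7: monotonicity fails.** A strictly decreasing $\Theta$ with limit $\Theta^*$ would satisfy $\Theta>\Theta^*$ everywhere, contradicting $S\ne\emptyset$. Finally, take $k-1$ points of $S$. Rolle's theorem between consecutive points gives $k-2$ zeros of $\Theta'$. Beyond the last one, $\Theta$ starts at $\Theta^*$ and tends to $\Theta^*$ at $\infty$, so it has an interior extremum or is constant there; this gives one more. $\square$

## 8. The singular solution at $p_{\rm JL}$: first-order term plus explicit remainder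

Let $p=p_{\rm JL}$ and $b=1+\sqrt{N-1}$. Then $N-1=(b-1)^2$, $N-2=b(b-2)$, and $N\ge82$ means $b\ge10$. In terms of $b$ everything is polynomial:
$$\mu=\tfrac{N-4}2-\sqrt{N-1}=\tfrac{b(b-4)}2,\quad N-2-\mu=\tfrac{b^2}2,\quad \beta=2b,\quad B=b^2,$$
$$pm=(\mu+2)\tfrac{b^2}2=\tfrac{b^2(b-2)^2}4=H,\qquad n=\tfrac{b(b-2)(b^2-2b+2)}4 .$$
(For $N=82$, $b=10$: $\mu=30$, $\beta=20$, $B=100$, as in Section 1. Critical damping is $\beta^2=4B$.) So for $X$ belonging to $y^*$,
$$X''+2bcX'+b^2(1-e^{-X})=(b^2+2)\sigma+\tfrac{b(b-4)}4X'^2,\qquad V=n\sigma-H(1-e^{-X}). \tag{6}$$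

**Subtracting the first-order term.** As in Section 4, $X\approx x\tau$ leads to $(4+4b+b^2)x=4(b^2+2)$. So let
$$x_1=\frac{b^2+2}{(b+2)^2},\qquad\xi=4x_1,\qquad X=\tau(\xi+\psi).$$
Then $X'=\tau(2\xi+2\psi+\psi')$ and $X''=4X+\tau(4\psi'+\psi'')$. Insert this in (6), write $b^2(1-e^{-X})=b^2X-b^2(X-1+e^{-X})$, and divide by $\tau$:
$$\psi''+(4+2bc)\psi'+q(\xi+\psi)=(b^2+2)\frac\sigma\tau+\tau\mathcal N,\qquad q=b^2+4bc+4=(b+2)^2-4b(1-c),$$
$$\mathcal N=\tau^{-2}\Big[b^2(X-1+e^{-X})+\tfrac{b(b-4)}4X'^2\Big]\ge0 .$$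
Since $1-c=\frac{2\tau}{1+\tau}$, $\sigma-4\tau=-\frac{4\tau^2(2+\tau)}{(1+\tau)^2}$ and $(b+2)^2\xi=4(b^2+2)$,
$$\psi''+(4+2bc)\psi'+q\psi=g,\qquad g=\tau(A+\mathcal N),\qquad A=-\frac{4(b^2+2)(2+\tau)}{(1+\tau)^2}+\frac{8b\xi}{1+\tau}. \tag{7}$$

**Initial behavior.** The purpose is to start the estimate at $-\infty$ with zero data. By Lemma 1(a), $\psi=X/\tau-\xi$ and $\psi'=X'/\tau-2X/\tau$ are bounded near $-\infty$, and $g=O(\tau)$. So
$$\psi''+(4+2bc)\psi'+(b+2)^2\psi=g+4b(1-c)\psi=O(\tau).$$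
Apply (5) with $\beta,B$ replaced by $4+2b$, $(b+2)^2$; for $c\ge\frac12$ the damping lies in $[2+b,4+2b]$. So $F'\le-2\eta F+C\tau^2$ with $F$ bounded; integrating $(e^{2\eta t}F)'\le Ce^{(2\eta+4)t}$ from $-\infty$ gives $F=O(\tau^2)$. Hence $\psi,\psi'=O(\tau)\to0$. This also justifies the expansion $X=\xi\tau+O(\tau^2)$ of Section 4.

**Lemma 3.** Let $b\ge10$, $\tau_0=24/b^3$ $(\le0.024)$,
$$\delta_1=\frac{408}{b\sqrt{8(4+1.9b)}},\qquad \delta_0=\frac{\delta_1}{\sqrt{b^2+3.8b+4}} .$$
Then $y^*>0$, $|\psi|\le\delta_0$ and $|\psi'|\le\delta_1$ for $0<\tau\le\tau_0$.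

*Proof.* This is a continuity argument: assuming the bounds, the equation gives them back strictly. Let $t_0=\frac12\log\tau_0$ and let $t_1\le t_0$ be the supremum of the $t\le t_0$ such that the three assertions hold on $(-\infty,t]$; such $t$ exist, since $y^*\to1$ and $\psi,\psi'\to0$. Work on $(-\infty,t_1)$.

**Step 1: the size of $\xi,\delta_0,\delta_1$.** We need these to order $1/b$. The function $\frac{(4b+2)b}{(b+2)^2}$ is increasing in $b$ (its derivative has the sign of $14b+4$) and equals $\frac{420}{144}\ge2.91$ at $b=10$. Hence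
$$\xi=4-\frac{4(4b+2)}{(b+2)^2}\le4-\frac{11.6}b .$$
Also $x_1$ increases in $b$ (its derivative has the sign of $4b-4$), so $\xi\ge4\cdot\frac{102}{144}>2.8$. As $8(4+1.9b)\ge8\cdot23=184>13.56^2$, we have $\delta_1\le\frac{30.1}b$. As $b^2+3.8b+4\ge(b+1.9)^2\ge11.9^2$, we have $\delta_0\le\frac{2.6}b$. In particular $\xi+\psi>0$, so $X>0$ and $0\le X-1+e^{-X}\le\frac{X^2}2$.

**Step 2: the forcing.** We bound $|g|$ by $16.28\,b^2\tau$. From Step 1, $\xi+\delta_0\le4-\frac9b$ and $2\xi+2\delta_0+\delta_1\le8+\frac{12.1}b$, so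
$$\frac{\mathcal N}{b^2}\le\tfrac12\Big(4-\frac9b\Big)^2+\tfrac14\Big(1-\frac4b\Big)\Big(8+\frac{12.1}b\Big)^2\le\Big(8-\frac{36}b+\frac{40.5}{b^2}\Big)+\Big(16-\frac{15.6}b\Big);$$
in the second product the terms in $b^{-2}$ and $b^{-3}$ are negative and were dropped. The function $\frac{2+\tau}{(1+\tau)^2}$ decreases in $\tau$ and lies in $[1.93,2]$ for $0<\tau\le0.024$. So
$$A\ge-8(b^2+2)\ge-8.16\,b^2,\qquad A\le-7.72\,b^2+8b\xi\le-7.72\,b^2+32b-92.8 .$$
Adding, and using $\mathcal N\ge0$,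
$$-8.16\,b^2\le A+\mathcal N\le b^2\Big(16.28-\frac{19.6}b-\frac{52.3}{b^2}\Big),$$
so $|g|\le K'\tau$ with $K'=16.28\,b^2$.

**Step 3: the energy.** Here the sign of $q'$ helps. Let $\mathcal E=\frac12\psi'^2+\frac12q\psi^2$. Since $q'=-4b\sigma\le0$,
$$\mathcal E'=g\psi'-(4+2bc)\psi'^2+\tfrac12q'\psi^2\le\frac{g^2}{4(4+2bc)} .$$
For $\tau\le0.024$, $c\ge\frac{0.976}{1.024}>0.95$, so $4+2bc\ge4+1.9b$ and $q\ge b^2+3.8b+4$. With $\mathcal E(-\infty)=0$ and $\int_{-\infty}^t\tau^2dt=\frac{\tau^2}4$,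
$$\mathcal E\le\frac{K'^2\tau^2}{16(4+1.9b)},\quad\text{so}\quad |\psi'|\le\frac{K'\tau}{\sqrt{8(4+1.9b)}},\quad |\psi|\le\frac{K'\tau}{\sqrt{8(4+1.9b)(b^2+3.8b+4)}} .$$

**Step 4: closing the argument.** Since $K'\tau_0<17b^2\tau_0=\frac{408}b$, the bounds $|\psi|<\delta_0$, $|\psi'|<\delta_1$ hold strictly on $(-\infty,t_1]$, and $X$ stays bounded, so $y^*(t_1)>0$. If $t_1<t_0$, continuity contradicts maximality. So the assertions hold up to $t_0$. $\square$

## 9. Two Bessel zeros inside the controlled region: proof of Theorem B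

**Step 1: a lower bound $V\ge v\sigma$.** For $0<\tau\le\tau_0$ we use $1-e^{-X}\le X$ and $\frac X\sigma=\frac14(\xi+\psi)(1+\tau)^2$ in (6):
$$V\ge v\sigma,\qquad v=n-H\Big(x_1+\frac{\delta_0}4\Big)(1+\tau_0)^2 .$$
The cancellation announced in Section 4 is the identity $(b^2-2b+2)(b+2)^2-b(b-2)(b^2+2)=4(b^3-b^2+b+2)$, which gives
$$n-Hx_1=\frac{b(b-2)(b^3-b^2+b+2)}{(b+2)^2} :$$
both $n$ and $Hx_1$ are of size $\frac{b^4}4$, and their difference is of size $b^3$ and positive. Put $\epsilon=\frac1b\le0.1$ and $\frac v{b^3}=T_1-T_2-T_3$, as follows.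

The main term is
$$T_1=\frac{n-Hx_1}{b^3}=\frac{(1-2\epsilon)(1-\epsilon+\epsilon^2+2\epsilon^3)}{(1+2\epsilon)^2}.$$
It is decreasing on $(0,0.1]$: the factors $1-2\epsilon$ and $(1+2\epsilon)^{-2}$ decrease, and $\frac{d}{d\epsilon}(1-\epsilon+\epsilon^2+2\epsilon^3)=-1+2\epsilon+6\epsilon^2<0$; all are positive. So $T_1\ge\frac{0.8\cdot0.912}{1.44}>0.5066$.

The cost of going up to $\tau_0$ is
$$T_2=\frac{Hx_1(2\tau_0+\tau_0^2)}{b^3}=12\,\epsilon^2(1-2\epsilon)^2\,\frac{1+2\epsilon^2}{(1+2\epsilon)^2}\,(1+12\epsilon^3),$$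
using $H=\frac{b^4}4(1-2\epsilon)^2$, $x_1=\frac{1+2\epsilon^2}{(1+2\epsilon)^2}$ and $2\tau_0+\tau_0^2=48\epsilon^3(1+12\epsilon^3)$. It is increasing on $(0,0.1]$, since $\epsilon\frac{1-2\epsilon}{1+2\epsilon}$ is (its derivative has the sign of $1-4\epsilon-4\epsilon^2$). So $T_2\le T_2|_{\epsilon=0.1}<0.0551$.

The cost of not knowing $\psi$ is
$$T_3=\frac{H\delta_0(1+\tau_0)^2}{4b^3}=25.5\,(1-2\epsilon)^2(1+24\epsilon^3)^2\,\frac{\epsilon^{3/2}}{\sqrt{8(1.9+4\epsilon)(1+3.8\epsilon+4\epsilon^2)}} .$$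
Its logarithmic derivative is at least $\frac{1.5}\epsilon-\frac4{1-2\epsilon}-\frac12\big(\frac4{1.9}+4.6\big)\ge15-5-3.4>0$, so $T_3\le T_3|_{\epsilon=0.1}=\frac{25.5\cdot0.64\cdot1.024^2}{\sqrt{26128}}<0.1060$.

Together $v\ge0.345\,b^3$.

**Step 2: the size of the region.** We compare with a Bessel zero. Let $\theta_0=2\arctan\sqrt{\tau_0}\ge2\sqrt{\tau_0}\,(1-\frac{\tau_0}3)$. Then
$$\theta_0^2\,v\ge\frac{96}{b^3}(0.992)^2\cdot0.345\,b^3>32.5>30.48>j_{0,2}^2, \tag{8}$$
where $j_{0,2}=5.5200\ldots$ is the second zero of $J_0$. This is why $\tau_0$ is of order $b^{-3}$: then $\theta_0\sqrt v$ is of order one, and the constant $24$ makes it large enough.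

**Lemma 4.** If $V\ge v\sigma$ on $(0,\theta_0]$, $y^*>0$ there, $v>0$ and $\theta_0\sqrt v>j_{0,k}$, then $(M_k)$ holds.

*Proof.* The purpose is to turn (3) into a one-dimensional problem solved by $J_0$. Since $y^*>0$ on $(0,\theta_0]$ and $U^*(\Theta^*)=0$, we have $\theta_0<\Theta^*$. Let $\zeta=s^{-1/2}u$ with $u\in H^1_0$ of a compact subinterval of $(0,\theta_0]$. We have $\zeta'^2dt=s\zeta_\theta^2d\theta$ and
$$s\zeta_\theta^2=u_\theta^2-\frac csuu_\theta+\frac{c^2}{4s^2}u^2 .$$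
Integrating $-\frac12\cot\theta\,(u^2)_\theta$ by parts gives $-\frac1{2s^2}u^2$, and $\frac{c^2}{4s^2}-\frac1{2s^2}=-\frac14-\frac1{4s^2}$. Moreover $v\sigma\zeta^2dt=vu^2d\theta$. So (3) gives
$$Q_p(\varphi)\le\int\Big(u_\theta^2-\Big(v+\frac14+\frac1{4\sin^2\theta}\Big)u^2\Big)d\theta\le\int\Big(u_\theta^2-\Big(v+\frac1{4\theta^2}\Big)u^2\Big)d\theta,$$
as $\sin\theta\le\theta$. Choose $v'\in(0,v)$ with $j_{0,k}<\theta_0\sqrt{v'}$. Recall that $\sqrt\theta J_0(\sqrt{v'}\theta)$ and $\sqrt\theta\,Y_0(\sqrt{v'}\theta)$ solve $u_{\theta\theta}+(v'+\frac1{4\theta^2})u=0$, and that $J_0(x)\to1$, $Y_0(x)\to-\infty$ as $x\downarrow0$. For small $h>0$ let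
$$u_h(\theta)=\sqrt\theta\Big[J_0(\sqrt{v'}\theta)-\frac{J_0(\sqrt{v'}h)}{Y_0(\sqrt{v'}h)}Y_0(\sqrt{v'}\theta)\Big],\qquad u_h(h)=0 .$$
The use of $u_h$ instead of $J_0$ keeps the first interval away from the pole. As $h\downarrow0$ the coefficient of $Y_0$ tends to $0$, so $u_h\to\sqrt\theta J_0(\sqrt{v'}\theta)$ uniformly on compact subsets of $(0,\infty)$. The zeros of $J_0$ are simple, so $u_h$ has zeros $\theta^{(i)}$ near $j_{0,i}/\sqrt{v'}$, $i=1,\dots,k$, all $<\theta_0$, and $h<\theta^{(1)}<\dots<\theta^{(k)}<\theta_0$. On each of the $k$ intervals between consecutive points of this list take $u=u_h$, extended by $0$. It vanishes at both ends, so $\int u_\theta^2=\int(v'+\frac1{4\theta^2})u^2$ and $Q_p\le-(v-v')\int u^2<0$. The intervals are disjoint, with closures compact in $(0,\theta_0)\subset(0,\Theta^*)$. $\square$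

**Step 3: conclusion.** By Lemma 3 and Step 1 the hypotheses of Lemma 4 hold with $k=2$, by (8). So $(M_2)$ holds for $N\ge82$, $p=p_{\rm JL}$, and Theorem A with $k=2$ gives the remaining statements of Theorem B. The conjecture is false. $\square$

For $N=82$ one can read off how much room there is: $v\ge345$ on $\tau\le0.024$, compared with the first-order value $506.7$ of Section 4, and $\theta_0\sqrt v>\sqrt{32.5}>5.70$, compared with $j_{0,2}<5.53$.

## 10. Exponents above $p_{\rm JL}$ and large dimensions: proof of Theorem C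

**Part (a).** The condition $(M_2)$ is an open condition once we know that the singular solution depends continuously on $p$. Let $N\ge82$, $p_0=p_{\rm JL}$, and let $I_1,I_2,\varphi_1,\varphi_2$ be as in $(M_2)$ for $p_0$. Write $y^*_p,X_p,U^*_p,\Theta^*_p$ for the objects belonging to $p$.

**Step 1: $y^*_p\to y^*_{p_0}$ in $C^1_{loc}(\mathbb R)$ as $p\to p_0$.** By Lemma 1(a), for $p$ near $p_0$ we have $y^*_p>0$ and $|X_p|+|X_p'|\le Ce^{2t}$ for $t\le-T$, with $T,C$ independent of $p$. Let $p_j\to p_0$. The data of $y^*_{p_j}$ at $t=-T$ are bounded, with $y^*_{p_j}(-T)$ bounded away from $0$, so along a subsequence they converge. All solutions of (1) are global, so continuous dependence on data and on $p$ gives convergence of $y^*_{p_j}$ in $C^1_{loc}(\mathbb R)$ to a solution $\tilde y$ of (1) with $p=p_0$. For each $t\le-T$ the bound $|X|\le Ce^{2t}$ passes to the limit, so $\tilde y\to1$ at $-\infty$, and $\tilde y=y^*_{p_0}$ by Lemma 1(b). The limit does not depend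 on the subsequence.

**Step 2: $(M_2)$ persists.** Let $t_+$ be the right end of $\overline{I_1}\cup\overline{I_2}$ in the variable $t$. For $p$ close to $p_0$, $y^*_p>0$ on $(-\infty,-T]$ by Lemma 1(a), and, if $t_+>-T$, also on $[-T,t_+]$ by Step 1, because $y^*_{p_0}$ is bounded below by a positive constant there. So $\overline{I_i}\subset(0,\Theta^*_p)$. Also $U^*_p\to U^*_{p_0}$ uniformly on $\overline{I_i}$, hence $Q_p(\varphi_i)\to Q_{p_0}(\varphi_i)<0$. Thus $(M_2)$ holds for $p$ near $p_{\rm JL}$, in particular on some $[p_{\rm JL},p_{\rm JL}+\varepsilon_N)$, and Theorem A applies.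

**Part (b).** Let $p=p_{\rm JL}$ and $b\to\infty$. In Lemma 3 the region $\tau\le24/b^3$ was just large enough for two zeros. For large $b$ the estimate survives on a much larger region. Put
$$\tau_0=\tfrac1{50}b^{-3/2},\qquad\delta_1=\frac{17}{50\sqrt{15.2}}<0.0873,\qquad\delta_0=\frac{\delta_1}b .$$

**Step 1: the estimates of Lemma 3 on the new region.** For large $b$ and $\tau\le\tau_0$ we have $4+2bc\ge1.9b$ and $q\ge b^2$. As long as $y^*>0$, $|\psi|\le\delta_0$, $|\psi'|\le\delta_1$, we have $X>0$, because $\xi\ge2.8$. With $\xi<4$,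
$$0\le\mathcal N\le b^2\Big(8+\tfrac14(8.0873)^2+o(1)\Big),\qquad A=-8b^2+o(b^2),$$
uniformly for $\tau\le\tau_0$. As $8+\frac14(8.0873)^2<24.36$, for large $b$ this gives $|A+\mathcal N|\le16.5\,b^2=:K'$. The energy estimate of Lemma 3, Step 3, now reads $\mathcal E\le\frac{K'^2\tau^2}{16\cdot1.9\,b}$, hence
$$|\psi'|\le\frac{K'\tau_0}{\sqrt{15.2\,b}}=\frac{16.5}{50\sqrt{15.2}}<\delta_1,\qquad|\psi|\le\frac{16.5}{50\sqrt{15.2}\;b}<\delta_0 .$$
The same continuity argument yields $y^*>0$, $|\psi|\le\delta_0$, $|\psi'|\le\delta_1$ for all $\tau\le\tau_0$.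

**Step 2: the lower bound for $V$.** As in Section 9, $V\ge v\sigma$ with $v=n-H(x_1+\frac{\delta_0}4)(1+\tau_0)^2$, and now
$$\frac{n-Hx_1}{b^3}\to1,\qquad\frac{Hx_1(2\tau_0+\tau_0^2)}{b^3}\to0,\qquad\frac{H\delta_0(1+\tau_0)^2}{4b^3}\to\frac{\delta_1}{16}<0.0055 .$$
So $v\ge0.99\,b^3$ for large $b$. With $\theta_0=2\arctan\sqrt{\tau_0}$ and $(1-\frac{\tau_0}3)^2\ge0.99$,
$$\theta_0^2v\ge4\cdot0.99\cdot0.99\cdot\tfrac1{50}b^{3/2}\ge(0.28\,b^{3/4})^2 .$$

**Step 3: counting Bessel zeros.** We need $j_{0,k}<k\pi$. First, $j_{0,1}=2.40\ldots<\pi$. Next, $\sqrt xJ_0(x)$ solves $u''+(1+\frac1{4x^2})u=0$, so by Sturm comparison with $\sin x$ it has a zero in each interval $((i-1)\pi,i\pi)$, $i\ge2$. So $J_0$ has at least $k$ zeros in $(0,k\pi)$. Let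
$$k=\Big\lfloor\frac{0.28\,b^{3/4}}\pi\Big\rfloor .$$
Then $j_{0,k}<k\pi\le0.28\,b^{3/4}\le\theta_0\sqrt v$, and $(M_k)$ holds by Lemma 4. As $b=1+\sqrt{N-1}\ge\sqrt N$ and $\frac{0.28}\pi>0.089$, we have $k\ge\lfloor0.089\,N^{3/8}\rfloor$. By Theorem A there are at least $k-1\ge0.089\,N^{3/8}-2\ge\frac1{12}N^{3/8}$ regular solutions with $\Theta=\Theta^*$ for all large $N$. $\square$
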